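\title{Finitely presented semigroups embed in finitely presented bisimple monoids}

\begin{abstract}
We prove that every finitely presented semigroup embeds in a finitely presented bisimple monoid, and that for a finitely presented monoid the embedding can be chosen to preserve the identity. The construction is uniform: for each $n$ there is one finitely presented bisimple monoid $\mathbf B_n$ with elements $\alpha_1,\dots,\alpha_n$ such that every semigroup on $n$ generators embeds in the quotient of $\mathbf B_n$ by its own defining relations, written in the $\alpha_j$. It follows that a finitely generated semigroup embeds in a finitely presented bisimple monoid if and only if it is recursively presented. The proof encodes an infinite family of left invertible and right invertible elements as conjugates of two generators by a monoid of operations on stacks, which are permuted by Houghton's group $H_3$.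
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For a semigroup $S$, let $S^1$ be $S$ itself if $S$ is a monoid, and $S$ with an identity adjoined otherwise. Green's relations compare elements by the one-sided ideals that they generate:
\[
y\,\mathcal L\,z\iff S^1y=S^1z,\qquad y\,\mathcal R\,z\iff yS^1=zS^1,\qquad \mathcal D=\mathcal L\circ\mathcal R .
\]
It is a textbook fact that $\mathcal L\circ\mathcal R=\mathcal R\circ\mathcal L$, so that $\mathcal D$ is an equivalence relation. A semigroup is \emph{bisimple} if it consists of a single $\mathcal D$-class. A semigroup (respectively monoid) is \emph{finitely presented} if it has a semigroup (respectively monoid) presentation with finitely many generators and finitely many defining relations. An \emph{embedding} of a semigroup $S$ in a monoid $M$ is an injective semigroup homomorphism $S\to M$. We answer the following question from \cite{Maltcev}.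

\begin{quote}
Does every finitely presented semigroup embed in a finitely presented bisimple monoid?
\end{quote}

For monoids, bisimplicity has a concrete form (Lemma~\ref{lem:D1}): a monoid $M$ is bisimple if and only if every element is a product $\ell r$ of a left invertible element $\ell$ and a right invertible element $r$. Groups are bisimple. So is the bicyclic monoid $\langle t,t'\mid t't=1\rangle$, whose elements are the products $t^i(t')^j$. In a finite monoid an element with a one-sided inverse is a unit, so a finite bisimple monoid is a group; already the two-element semilattice therefore needs an infinite target, for instance $\{1,tt'\}$ in the bicyclic monoid.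

Two known results suggest a positive answer. Every finitely generated (respectively finitely presented) semigroup embeds in a finitely generated (respectively finitely presented) simple semigroup, via Bruck--Reilly extensions; and Byleen proved that every countable semigroup embeds in a $2$-generated bisimple monoid. The passage from simple to bisimple is nevertheless a real obstacle for finite presentations. A monoid $M$ is simple when $1\in MbM$ for every $b\in M$. If we adjoin to a monoid $M$ two elements $t,t'$ with $t't=1$, $mt=t$ and $t'm=t'$ for the generators $m$ of $M$, then $t'bt=1$ for every $b\in M$: one pair of witnesses serves all elements. In a bisimple monoid the witnesses $\ell,r$ of a factorization $b=\ell r$ determine $b$. So infinitely many different witnesses are needed, and finitely many relations must force all of them to exist.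

\begin{theorem}\label{thm:main}
Every finitely presented semigroup embeds in a finitely presented bisimple monoid. Every finitely presented monoid embeds in a finitely presented bisimple monoid as a submonoid with the same identity.
\end{theorem}

The monoid that we construct depends on the semigroup in a very simple way. For a word $w$ in $n$ letters, $w(\alpha)$ denotes the result of substituting $\alpha_j$ for the $j$th letter.

\begin{theorem}\label{thm:uniform}
For every $n\ge1$ there is a finitely presented bisimple monoid $\mathbf B_n$ with elements $\alpha_1,\dots,\alpha_n$ which freely generate a free submonoid $F$, such that every congruence on $F$, and every congruence on the free semigroup $F\setminus\{1\}$, is the restriction of the congruence that it generates on $\mathbf B_n$. Hence, if $S$ is presented by $n$ generators and any set of relations $w=w'$, then $S$ embeds in the bisimple monoid obtained from $\mathbf B_n$ by adding the relations $w(\alpha)=w'(\alpha)$.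
\end{theorem}

A finitely generated semigroup is \emph{recursively presented} if it has a presentation with finitely many generators and a recursively enumerable set of relations.

\begin{theorem}\label{thm:rec}
A finitely generated semigroup embeds in a finitely presented bisimple monoid if and only if it is recursively presented. There is a single finitely presented bisimple monoid that contains a copy of every finitely presented semigroup.
\end{theorem}

The proof runs as follows. Section~\ref{sec:D} reduces the problem to monoids with zero in which every nonzero element is a product $\ell r$. Section~\ref{sec:infinite} solves the problem with infinitely many generators and relations; this takes a few lines, and the rest of the paper compresses that solution into a finite presentation. The means of compression is a monoid of operations on stacks (Section~\ref{sec:control}). The finitely presented monoid $M_n$ is defined in Section~\ref{sec:Mn}. It has to be large enough to contain $S$, which we prove by constructing an action (Section~\ref{sec:model}), and small enough for every nonzero element to factor,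 which we prove by computing with the relations (Section~\ref{sec:factor}). Section~\ref{sec:proofs} assembles the theorems. Two results are used without proof: Brown's theorem that Houghton's group $H_3$ is finitely presented \cite[Theorem~5.1]{Brown}, and, for Theorem~\ref{thm:rec} only, Murski\u{\i}'s embedding theorem \cite{Murskii}.

\medskip
\noindent\textbf{Conventions.} Maps and partial maps act on the left. The partial maps of a set form a monoid, in which $(fg)(z)$ is defined exactly when $g(z)$ and $f(g(z))$ are; the empty map is its zero. A monoid with zero is presented as a monoid, with a generator $0$ and relations $0y=y0=0$ for all generators $y$. We put $\mathbb N=\{0,1,2,\dots\}$.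

\section{The $\mathcal D$-class of the identity}\label{sec:D}

For a monoid $M$ put
\[
L_1(M)=\{\ell:\ y\ell=1\text{ for some }y\in M\},\qquad R_1(M)=\{r:\ rv=1\text{ for some }v\in M\}.
\]
These are the $\mathcal L$-class and the $\mathcal R$-class of $1$, and both are submonoids.

\begin{lemma}\label{lem:D1}
An element $b$ of a monoid $M$ satisfies $b\,\mathcal D\,1$ if and only if $b\in L_1(M)R_1(M)$. Thus $M$ is bisimple if and only if $M=L_1(M)R_1(M)$.
\end{lemma}

\begin{proof}
Let $b=\ell r$ with $y\ell=1$ and $rv=1$. Then $bv=\ell$, so $b\,\mathcal R\,\ell$, and $\ell\,\mathcal L\,1$. Conversely, let $b\,\mathcal R\,\ell\,\mathcal L\,1$, say $b=\ell r$, $\ell=bv$ and $y\ell=1$. Then $\ell=\ell rv$, and multiplying by $y$ on the left gives $1=rv$.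
\end{proof}

A surjective homomorphism $M\to M'$ of monoids maps $L_1(M)$ into $L_1(M')$ and $R_1(M)$ into $R_1(M')$. So adding relations to a bisimple monoid gives a bisimple monoid. This is why a uniform statement such as Theorem~\ref{thm:uniform} is the natural target: bisimplicity is arranged once, before the relations of $S$ are imposed.

Our construction will produce a zero, and a monoid with zero $0\ne1$ is never bisimple, since $0=\ell r$ gives $1=y\ell rv=0$. Call a monoid \emph{$0$-bisimple} if it has a zero $0\neq1$ and every nonzero element lies in $L_1(M)R_1(M)$. The zero can be repaired by identifying it with the idempotent $tt'$ of a bicyclic monoid; the relations $mt=t$ and $t'm=t'$ are what makes $tt'$ behave as a zero for $M$.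

\begin{proposition}\label{prop:zero}
Let $M$ be a $0$-bisimple monoid with monoid presentation $\langle Y\mid\mathcal W\rangle$, and let
\[
M^\ast=\langle Y,t,t'\mid \mathcal W,\ \ t't=1,\ \ yt=t,\ \ t'y=t'\ (y\in Y),\ \ 0=tt'\rangle .
\]
Then $M^\ast$ is a bisimple monoid, the natural map $M\to M^\ast$ is an embedding that preserves the identity, and $M^\ast$ is finitely presented if $\langle Y\mid\mathcal W\rangle$ is finite.
\end{proposition}

\begin{proof}
The last claim is visible from the presentation. The relations give $mt=t$ and $t'm=t'$ for all $m\in M$.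

\emph{Bisimplicity.} The set of elements $t^im(t')^j$ with $m\in M$ and $i,j\ge0$ contains $1$ and is closed under left multiplication by the generators. For $t$ this is immediate. For $m_1\in M$ we have $m_1t^i=t^i$ if $i\ge1$, and $m_1\cdot m(t')^j=(m_1m)(t')^j$. For $t'$ we have $t't^i=t^{i-1}$ if $i\ge1$, and $t'm(t')^j=(t')^{j+1}$. So every element of $M^\ast$ has this form. If $m=\ell r$ with $\ell\in L_1(M)$ and $r\in R_1(M)$, then $t^i\ell\in L_1(M^\ast)$ and $r(t')^j\in R_1(M^\ast)$. If $m=0=tt'$, the element is $t^{i+1}(t')^{j+1}$. In both cases it lies in $L_1(M^\ast)R_1(M^\ast)$.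

\emph{Embedding.} Let $Q=M\setminus\{0\}$, and let $m\cdot q=mq$ if $mq\ne0$, undefined otherwise. This is an action by partial maps, because $mm'q\neq0$ implies $m'q\ne0$. It is faithful, since $m\cdot1$ determines $m$, and $0$ acts as the empty map. Let $m\in M$ act on $Q\times\mathbb N$ by $(q,0)\mapsto(m\cdot q,0)$ on level $0$, where defined, and as the identity on the levels $i\ge1$. Let $t\colon(q,i)\mapsto(q,i+1)$ and $t'\colon(q,i+1)\mapsto(q,i)$, with $t'$ undefined on level $0$. Then $t't=1$. We have $mt=t$, since the image of $t$ lies in the levels $\ge1$. The maps $t'm$ and $t'$ are both undefined on level $0$ and agree on the higher levels. The maps $0$ and $tt'$ are both undefined on level $0$ and are the identity on the higher levels. So $M^\ast$ acts, and distinct elements of $M$ act differently on level $0$.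
\end{proof}

To prove that $S$ is not collapsed in our construction, we shall compare it with some bisimple monoid that contains $S$, with no finiteness condition. The existence of such a monoid is contained in Byleen's theorem. The weak form that we need has a short direct proof, which also preserves identities.

\begin{lemma}\label{lem:ambient}
Every countable semigroup $S$ embeds in a bisimple monoid $B$. If $S$ is a monoid, the embedding can be chosen to preserve the identity.
\end{lemma}

\begin{proof}
Let $X=S^1\times\mathbb N$, a countably infinite set, and let $T$ be the monoid of all maps $X\to X$. The maps with finite image form an ideal $J$ with $1\notin J$; let $T/J$ be the monoid obtained by identifying all elements of $J$ to a zero. Let $f\in T\setminus J$. Choose a bijection $\ell$ from $X$ onto the image of $f$ and put $r=\ell^{-1}f$. Then $f=\ell r$, where $\ell$ is injective and so has a left inverse in $T$, and $r$ is surjective and so has a right inverse in $T$. Hence $T/J$ is $0$-bisimple. For $b\in S$ the map $(z,m)\mapsto(bz,m)$ has infinite image and sends $(1,0)$ to $(b,0)$. This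 embeds $S$ in $T/J$, preserving the identity if $S$ is a monoid. Take $B=(T/J)^\ast$ from Proposition~\ref{prop:zero}.
\end{proof}

\section{A solution with infinitely many generators}\label{sec:infinite}

Suppose that a monoid is generated by left invertible elements, called $x$'s, and right invertible elements, called $u$'s. A product of $x$'s followed by a product of $u$'s lies in $L_1R_1$. The only obstacle is a factor $ux$, so we ask that every product $ux$ be equal to a product $x'u'$ of new generators. Also the one-sided inverses have to be generators: a left inverse of an $x$ is right invertible, so it can be a $u$, and dually. All this needs an index set with two unary operations and one binary operation.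

Let $\mathcal T$ be the set of terms built from constants $\mathsf b_1,\dots,\mathsf b_n$ by unary symbols $\mathsf l,\mathsf r$ and a binary symbol $\mathsf m$. Let $W_n$ be the monoid with generators $x_\beta,u_\beta$ $(\beta\in \mathcal T)$ and relations
\begin{equation}\label{eq:toy}
u_{\mathsf l(\beta)}x_\beta=1,\qquad u_\beta x_{\mathsf r(\beta)}=1,\qquad u_\beta x_{\beta'}=x_{\mathsf m(\beta,\beta')}u_{\mathsf m(\beta,\beta')} ,
\end{equation}
and put $\alpha_j=x_{\mathsf b_j}u_{\mathsf b_j}$. For example, with $\mathsf b=\mathsf b_1$, $\alpha=\alpha_1$ and $\mu=\mathsf m(\mathsf b,\mathsf b)$,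
\[
\alpha^2=x_{\mathsf b}(u_{\mathsf b}x_{\mathsf b})u_{\mathsf b}=x_{\mathsf b}x_\mu\cdot u_\mu u_{\mathsf b},
\]
\[
\alpha^3=x_{\mathsf b}(u_{\mathsf b}x_{\mathsf b})x_\mu u_\mu u_{\mathsf b}=x_{\mathsf b}x_\mu(u_\mu x_\mu)u_\mu u_{\mathsf b}
=x_{\mathsf b}x_\mu x_{\mathsf m(\mu,\mu)}\cdot u_{\mathsf m(\mu,\mu)}u_\mu u_{\mathsf b}.
\]

\emph{The monoid $W_n$ is bisimple.} The set of products of $x$'s followed by $u$'s contains $1$ and is closed under left multiplication by any $x_\beta$. It is closed under left multiplication by $u_\beta$, because the third relation moves a $u$ to the right past one $x$ at a time, changing indices but not the number of $x$'s that remain.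

\emph{Nothing is collapsed.} Let $B$ be a bisimple monoid. Using Lemma~\ref{lem:D1}, make the following choices, which will be used again in Section~\ref{sec:model}:
\begin{equation}\label{eq:choices}
\begin{array}{ll}
\text{for } b\in B: & \lambda(b)\in L_1(B),\ \rho(b)\in R_1(B)\text{ with } b=\lambda(b)\rho(b);\\
\text{for } \ell\in L_1(B): & \ell^-\in R_1(B)\text{ with }\ell^-\ell=1;\\
\text{for } r\in R_1(B): & r^+\in L_1(B)\text{ with } rr^+=1.
\end{array}
\end{equation}
Given $b_1,\dots,b_n\in B$, define pairs $(\bar x(\beta),\bar u(\beta))\in L_1(B)\times R_1(B)$ by recursion on terms: the pair is $(\lambda(b_j),\rho(b_j))$ for $\mathsf b_j$; it is $(1,\bar x(\beta)^-)$ for $\mathsf l(\beta)$; it is $(\bar u(\beta)^+,1)$ for $\mathsf r(\beta)$; and it is $(\lambda(b),\rho(b))$ with $b=\bar u(\beta)\bar x(\beta')$ for $\mathsf m(\beta,\beta')$. The relations \eqref{eq:toy} hold for these elements, so there is a homomorphism $W_n\to B$ with $\alpha_j\mapsto b_j$. If $S\le B$ is generated by $b_1,\dots,b_n$, this homomorphism factors through the quotient of $W_n$ by the relations of $S$ written in the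 $\alpha_j$, and therefore $S$ embeds in that quotient.

\medskip
It remains to make $W_n$ finite. The plan is to keep two generators $x,u$ and to obtain the indexed families by conjugation. Take elements $p_0,p_1,q_0,q_1$ with $q_ip_i=1$, and think of $p_i$ as pushing the letter $i$ on a stack and of $q_i$ as popping it. For a word $w=i_1\cdots i_k$ over $\{0,1\}$ put
\[
p_w=p_{i_1}\cdots p_{i_k},\qquad q_w=q_{i_k}\cdots q_{i_1},
\]
so that $q_wp_w=1$ and $p_vp_w=p_{vw}$. Put $x_w=q_wxp_w$ and $u_w=q_wup_w$: push the index, let $x$ or $u$ read it, pop the index. Let $\mathsf l$ now be a fixed word. If $x$ commutes with the idempotent $p_wq_w$, the single relation $u_{\mathsf l}x=1$ gives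
\[
1=q_w(u_{\mathsf l}x)p_w=q_wu_{\mathsf l}\,x\,p_wq_w\,p_w=(q_wu_{\mathsf l}p_w)(q_wxp_w)=u_{\mathsf lw}x_w .
\]
So a unary operation on indices costs one relation. Two difficulties remain.

\emph{Commutation.} The relation that $x$ commutes with $p_iq_i$ covers words of length one. For $w=01$ one also needs $q_0xp_0$ to commute with $p_1q_1$, and so on. Infinitely many conjugates of $x$ must commute with $p_iq_i$.

\emph{The binary operation.} To obtain the third family in \eqref{eq:toy} from one relation $UX=x_{\mathsf m}u_{\mathsf m}$, the conjugating element must carry two indices, of which $U$ sees only the first and $X$ only the second. This calls for two stacks. But then the new index involves both stacks, and at the next step it has to be read from one.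

One device removes both difficulties. An index is an operation on stacks. We do not perform it at once; we write a \emph{program} for it on a single stack, and finitely many relations execute the program, one instruction at a time, on other stacks. Freeing a stack for the program shifts the others, so infinitely many stacks are needed, together with a finitely presented group that moves them.

\section{Stacks permuted by Houghton's group}\label{sec:control}

Let $I=\{1,2,3\}\times\mathbb N$, a union of three \emph{rays}. Houghton's group $H=H_3$ consists of the permutations $g$ of $I$ for which there are integers $\delta_1(g),\delta_2(g),\delta_3(g)$ with $g(i,m)=(i,m+\delta_i(g))$ for all large $m$. Each $\delta_i$ is a homomorphism $H\to\mathbb Z$, and $H$ contains every \emph{finitary} permutation, that is, every permutation that moves only finitely many points. The group $H$ is finitely presented \cite[Theorem~5.1]{Brown}.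

Put $V=\{1,2\}\times\mathbb N$, $o=(1,0)$, $o_1=(1,1)$, and let $s$ be the transposition $(o\ o_1)$. Define $\tau,a\in H$ (Figure~\ref{fig:rays}) by
\[
\begin{array}{llll}
\tau\colon& (3,m+1)\mapsto(3,m),\ (3,0)\mapsto(1,0),\ (1,m)\mapsto(1,m+1), &\text{ray $2$ fixed};\\
a\colon& (2,m+1)\mapsto(2,m),\ (2,0)\mapsto(1,0),\ (1,m)\mapsto(1,m+1), &\text{ray $3$ fixed}.
\end{array}
\]
Let $H_o$ be the stabilizer of $o$ in $H$ and $G$ the pointwise stabilizer of ray $3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\foreach \x in {-3,...,3} \fill (\x,0) circle (1.5pt);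
\foreach \x in {-3,-2,-1} \fill (\x,-1.3) circle (1.5pt);
\foreach \x in {-3,...,2} \draw[->,dashed] (\x+0.1,0.08) to[bend left=35] (\x+0.9,0.08);
\foreach \x in {0,1,2} \draw[->] (\x+0.1,-0.08) to[bend right=35] (\x+0.9,-0.08);
\foreach \x in {-3,-2} \draw[->] (\x+0.12,-1.3) -- (\x+0.88,-1.3);
\draw[->] (-0.9,-1.2) -- (-0.08,-0.12);
\node at (-3,0.5) {\scriptsize $(2,2)$}; \node at (-2,0.5) {\scriptsize $(2,1)$};
\node at (-1,0.5) {\scriptsize $(2,0)$}; \node at (0,0.5) {\scriptsize $o$};
\node at (1,0.5) {\scriptsize $o_1$}; \node at (2,0.5) {\scriptsize $(1,2)$};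
\node at (3,0.5) {\scriptsize $(1,3)$};
\node at (-3,-1.6) {\scriptsize $(3,2)$}; \node at (-2,-1.6) {\scriptsize $(3,1)$};
\node at (-1,-1.6) {\scriptsize $(3,0)$};
\node at (-3.6,0) {$\cdots$}; \node at (3.6,0) {$\cdots$}; \node at (-3.6,-1.3) {$\cdots$};
\draw[dotted] (-4,-0.45) rectangle (4,0.8);
\node at (4.3,0.2) {$V$};
\end{tikzpicture}
\caption{The three rays of $I$. The permutation $a$ (dashed arrows) shifts the set $V$, the union of rays $1$ and $2$, along itself. The permutation $\tau$ (solid arrows) shifts ray $3$ into ray $1$ and maps $V$ onto $V\setminus\{o\}$.}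
\label{fig:rays}
\end{figure}

\begin{lemma}\label{lem:H}
\begin{enumerate}
\item[(a)] $H_o$ is isomorphic to $H$, hence finitely generated.
\item[(b)] $H=H_o\cup H_osH_o$.
\item[(c)] $\tau V=V\setminus\{o\}$, $\tau^2V=V\setminus\{o,o_1\}$, $s\tau\in H_o$, and $a^{-l}\tau^l\in H_o$ for all $l\ge0$.
\item[(d)] $G$ is generated by $a$ and $s$.
\item[(e)] $\tau G\tau^{-1}\subseteq G\cap H_o$.
\item[(f)] Every $g\in H$ has the form $\tau^{-j}h\tau^l$ with $h\in G$ and $j,l\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\iota\colon I\to I\setminus\{o\}$ be the bijection that maps $(1,m)$ to $(1,m+1)$ and fixes rays $2$ and $3$. The map $g\mapsto\iota g\iota^{-1}$, extended by fixing $o$, is an isomorphism $H\to H_o$ with inverse $h\mapsto\iota^{-1}h\iota$.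

(b) Let $g(o)\ne o$. Choose a finitary $h\in H_o$ with $h(o_1)=g(o)$. Then $h'=sh^{-1}g$ fixes $o$, and $g=hsh'$.

(c) These are read off from the definitions: $\tau o=o_1$ and $\tau^lo=(1,l)=a^lo$.

(d) Identify $V$ with $\mathbb Z$ by $(1,m)\mapsto m$ and $(2,m)\mapsto-1-m$. Then $a$ is $z\mapsto z+1$ and $s=(0\ 1)$. An element $g\in G$ is a bijection of $\mathbb Z$ that equals $z\mapsto z+c$ for $z>m$ and $z\mapsto z+c'$ for $z<-m$, when $m$ is large. It maps the interval $[-m,m]$ onto $[-m+c',m+c]$, so $c=c'$. Hence $a^{-c}g$ is finitary, and it is a product of adjacent transpositions $a^ksa^{-k}$.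

(e) An element of $\tau G\tau^{-1}$ fixes pointwise the image of ray $3$ under $\tau$, which is ray $3$ together with $o$.

(f) Let $k=\delta_3(g)$. Since $\delta_3(\tau)=-1$, the element $g\tau^k$ fixes $(3,m)$ for all $m\ge j$, for some $j\ge\max(k,0)$. Since $\tau^{-j}(3,m)=(3,m+j)$, the element $h=\tau^jg\tau^k\tau^{-j}$ lies in $G$, and $g=\tau^{-j}h\tau^{j-k}$.
\end{proof}

We place a stack at each point of $I$. A \emph{configuration} is a function $\kappa\colon I\to\{0,1\}^\ast$ with all but finitely many values empty; the first letter of $\kappa(i)$ is the top of the stack at $i$. Let $K$ be the set of configurations. The group $H$ acts on $K$ by $(g\kappa)(i)=\kappa(g^{-1}i)$. The map $p_i$ replaces $\kappa(o)$ by $i\,\kappa(o)$, and $q_i$ is its partial inverse, defined when $\kappa(o)$ begins with $i$. Thus $p_w$ replaces $\kappa(o)$ by $w\,\kappa(o)$.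

The roles of the rays are these. The generators $x,u$ will read the stacks in $V$, which we call \emph{visible}, and will ignore ray $3$. Conjugation by $\tau$ then gives elements that read only $V\setminus\{o\}$, which frees the stack at $o$ for a program. The instructions of programs must come from a finite set, so $G$ has to be finitely generated. This is why $V$ has two rays: with one ray, the counting argument in (d) would make $G$ the group of finitary permutations of $\mathbb N$, and finitely many of these move only finitely many points.

The \emph{control monoid} $\mathbf C$ records finitely many relations among these maps. Its generators are a finite generating set of $H$ closed under inversion, and $p_0,p_1,q_0,q_1,0$. In relations, an element of $H$ stands for a fixed word that represents it. The relations are, for $i,j\in\{0,1\}$: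
\begin{itemize}
\item[(C0)] $0y=y0=0$ for all generators $y$;
\item[(C1)] a finite set of defining monoid relations of $H$, including $gg^{-1}=g^{-1}g=1$ for the generators;
\item[(C2)] $q_ip_i=1$ and $q_0p_1=q_1p_0=0$;
\item[(C3)] $p_i$ and $q_i$ commute with each element of a finite generating set of $H_o$ closed under inversion;
\item[(C4)] each of $p_i,q_i$ commutes with each of $sp_js,\ sq_js$.
\end{itemize}
By (C1) there is a homomorphism $H\to\mathbf C$, and we denote elements of $H$ and their images alike. By (C3), $p_i$ and $q_i$ commute with all of $H_o$.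

\emph{The monoid $\mathbf C$ acts on $K$ by partial maps}, with $0$ as the empty map. Indeed, (C0)--(C2) hold by the definitions. Relation (C3) holds because an element of $H_o$ leaves $\kappa(o)$ in place, while $p_i,q_i$ inspect and change only $\kappa(o)$. Relation (C4) holds because $sp_js$ and $sq_js$ push and pop at $o_1\neq o$, so that both composites have the same domain and the same effect.

Put $g^\circ=g^{-1}$ for $g\in H$, $p_i^\circ=q_i$, $q_i^\circ=p_i$, $0^\circ=0$, and $(y_1\cdots y_k)^\circ=y_k^\circ\cdots y_1^\circ$. This operation sends each defining relation to a consequence of the defining relations: a relation of $H$ goes to the inverse relation, $q_ip_i=1$ goes to itself, $q_0p_1=0$ and $q_1p_0=0$ are exchanged, and (C0), (C3), (C4) are each mapped into themselves, because the generating set in (C3) is closed under inversion and $(sp_js)^\circ=sq_js$. So $^\circ$ is an anti-involution of $\mathbf C$, and $p_w^\circ=q_w$. In any monoid that receives a homomorphism from $H$, write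
\[
y^{(k)}=\tau^ky\tau^{-k}\qquad(k\in\mathbb Z).
\]
The map $y\mapsto y^{(k)}$ is an automorphism, and $(c^{(k)})^\circ=(c^\circ)^{(k)}$ in $\mathbf C$. Let
\[
\Gamma=\{a,a^{-1},s,p_0,p_1\},
\]
let $\mathbf P\le\mathbf C$ be the submonoid generated by $H,p_0,p_1$, and let $\mathbf P_V\le\mathbf P$ be the submonoid generated by $\Gamma$. By Lemma~\ref{lem:H}(d), $G\subseteq\mathbf P_V$. Each generator $\gamma$ of $\mathbf P$ satisfies $\gamma^\circ\gamma=1$, so $\pi^\circ\pi=1$ for all $\pi\in\mathbf P$. The elements of $\mathbf P$ will be our indices, and $\Gamma$ the set of instructions.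

\begin{lemma}\label{lem:C}
\begin{enumerate}
\item[(i)] $p_i^{(1)}=sp_is$, $q_i^{(1)}=sq_is$, and $c^{(1)}\in\mathbf P_V$ for all $c\in\mathbf P_V$.
\item[(ii)] $p_i$ and $q_i$ commute with $c^{(1)}$ and $(c^\circ)^{(1)}$ for all $c\in\mathbf P_V$.
\item[(iii)] Every $\pi\in\mathbf P$ has the form $\tau^{-j}c\,\tau^l$ with $c\in\mathbf P_V$ and $j,l\ge0$.
\item[(iv)] Every element of $\mathbf C$ is $0$ or has the form $\pi_1\pi_2^\circ$ with $\pi_1,\pi_2\in\mathbf P$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Since $s\tau\in H_o$ and $s^2=1$, we have $p_i^{(1)}=s(s\tau)p_i(s\tau)^{-1}s=sp_is$, and the same computation applies to $q_i$. For the last claim take $c\in\Gamma$: we have $p_i^{(1)}=sp_is\in\mathbf P_V$, and $(a^{\pm1})^{(1)},s^{(1)}\in G\subseteq\mathbf P_V$ by Lemma~\ref{lem:H}(e).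

(ii) It suffices to take $c\in\Gamma$. For $c\in\{a,a^{-1},s\}$ both elements lie in $H_o$ by Lemma~\ref{lem:H}(e). For $c=p_j$ they are $sp_js$ and $sq_js$, and (C4) applies.

(iii) The elements of $H$ have this form by Lemma~\ref{lem:H}(f), and so do $p_0,p_1$. In a product $\tau^{-j}c\,\tau^{l}\cdot\tau^{-j'}c'\tau^{l'}$ put $k=|l-j'|$, and use $\tau^kc'=(c')^{(k)}\tau^k$ if $l\ge j'$ and $c\,\tau^{-k}=\tau^{-k}c^{(k)}$ otherwise; by (i) the product has the required form.

(iv) The set $\mathbf P\mathbf P^\circ\cup\{0\}$ contains $1$ and is closed under left multiplication by $H$, $p_i$ and $0$. Since $\pi_4^\circ\pi_2^\circ=(\pi_2\pi_4)^\circ$, it remains to show that $q_i\pi\in\mathbf P\mathbf P^\circ\cup\{0\}$ for $\pi\in\mathbf P$. We induct on the number of letters $p_0,p_1$ in a word for $\pi$. If $\pi=g\in H$, then $q_ig=(g^{-1}p_i)^\circ$. Otherwise $\pi=gp_j\pi'$ with $g\in H$ and fewer such letters in $\pi'$. By Lemma~\ref{lem:H}(b) there are two cases, according to whether the push $gp_jg^{-1}$ occurs at $o$ or elsewhere. If $g\in H_o$, then $q_i\pi=gq_ip_j\pi'$ is $g\pi'$ or $0$ by (C2). If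 $g=hsh'$ with $h,h'\in H_o$, then (C3) and (C4) give
\[
q_i\pi=hq_isp_jh'\pi'=h\,q_i(sp_js)\,sh'\pi'=h(sp_js)\,q_i(sh'\pi'),
\]
and the induction hypothesis applies to $q_i(sh'\pi')$.
\end{proof}

Part (iv) is where the zero enters: without $q_0p_1=0$ the product $q_0p_1$ could not be rewritten.

Finally we describe the action on the visible stacks. Let $K_V$ be the set of functions $V\to\{0,1\}^\ast$ with all but finitely many values empty. Each element of $\mathbf P$ acts on $K$ by an everywhere defined map. Each $\gamma\in\Gamma$ leaves the stacks on ray $3$ unchanged, and $(\gamma\kappa)|_V$ depends only on $\kappa|_V$; hence the same holds for all $c\in\mathbf P_V$, and $\mathbf P_V$ acts on $K_V$ compatibly with restriction. For $\eta\in K_V$ define $\eta'\in K_V$ by $\eta'(v)=\eta(\tau v)$. So $\eta'$ forgets the stack at $o$ and moves the rest of ray $1$ back by one step. By Lemma~\ref{lem:H}(c), $\eta'$ does not depend on $\eta(o)$, and $\eta''$ does not depend on $\eta(o),\eta(o_1)$. Also $(\tau^{-1}\kappa)|_V=(\kappa|_V)'$. For $c\in\mathbf P_V$ and $\eta\in K_V$,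
\begin{align}
(c^{(1)}\eta)(o)&=\eta(o), & (c^{(1)}\eta)'&=c\,\eta',\label{eq:shift1}\\
(c^{(2)}\eta)(o)&=\eta(o), & (c^{(2)}\eta)''&=c\,\eta''.\label{eq:shift2}
\end{align}
To prove \eqref{eq:shift1}, let $\eta=\kappa|_V$ and consider $\tau^{-1}c^{(1)}\kappa=c\,\tau^{-1}\kappa$. Restriction to $V$ gives the second equation. Evaluation at $(3,0)$ gives the first, because $\tau(3,0)=o$ and $c$ does not change ray $3$. For \eqref{eq:shift2}, apply \eqref{eq:shift1} to $c^{(1)}\in\mathbf P_V$ to get $(c^{(2)}\eta)(o)=\eta(o)$ and $(c^{(2)}\eta)'=c^{(1)}\eta'$, and then apply it to $c$ and $\eta'$.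

\section{The monoid $M_n$}\label{sec:Mn}

Fix $n\ge1$. We use $12+n$ \emph{symbols}: a code $[\gamma]$ for each instruction $\gamma\in\Gamma$; the marks $\mathsf l,\mathsf r,\mathsf m,\mathsf b_1,\dots,\mathsf b_n$ from Section~\ref{sec:infinite}; and marks $\mathsf d$ (drop the stack at $o$), $\mathsf e_1,\mathsf e_2$ (execute a program at depth $1$ or $2$) and $\mathsf h$ (halt). Fix $\nu\ge1$ with $2^\nu\ge12+n$, and distinct words $w_\chi\in\{0,1\}^\nu$, one for each symbol $\chi$. Put $p_\chi=p_{w_\chi}$ and $q_\chi=q_{w_\chi}$. For $\eta\in K_V$ write $\chi_1\cdots\chi_k\eta$ for $p_{\chi_1}\cdots p_{\chi_k}\eta$, the result of replacing $\eta(o)$ by $w_{\chi_1}\cdots w_{\chi_k}\eta(o)$. The \emph{program} for a word $c=\gamma_1\cdots\gamma_k$ over $\Gamma$, with $k\geq0$, is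
\[
W_c=w_{[\gamma_k]}\cdots w_{[\gamma_1]}w_{\mathsf h},\qquad\text{and}\qquad N_c=p_{W_c}\in\mathbf P_V
\]
writes it on the stack at $o$. The last letter of $c$ acts first, so its code is on top.

The generators of $M_n$ are those of $\mathbf C$ and two more, $x$ and $u$. For $f\in\{x,u\}$, $\pi\in\mathbf P$ and a symbol $\chi$ put
\[
f^\pi=\pi^\circ f\pi,\qquad f_\chi=f^{p_\chi}=q_\chi fp_\chi .
\]
Here $\pi$ and $\pi^\circ$ are elements of $\mathbf C$, evaluated in $M_n$ by the natural homomorphism $\mathbf C\to M_n$. Note that
\begin{equation}\label{eq:conj}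
\pi_2^\circ f^{\pi_1}\pi_2=f^{\pi_1\pi_2},\qquad (f^\pi)^{(-l)}=f^{\pi\tau^l}\qquad(l\in\mathbb Z).
\end{equation}

The relations are best read together with their intended meaning. Let $B$ be a monoid and let $\bar x,\bar u\colon K_V\to B$ be functions. Let $\mathbf C$ act on $K\times B$ through the first coordinate, and let
\begin{equation}\label{eq:action}
f\colon(\kappa,z)\mapsto\bigl(\kappa,\ \bar f(\kappa|_V)\,z\bigr)\qquad(f\in\{x,u\}).
\end{equation}
So $f$ reads the visible stacks, leaves all stacks unchanged and multiplies $z$ on the left by an element that depends on what it has read. The relations of $M_n$ are (C0) for all generators, (C1)--(C4), and the relations in the middle column of the following table, for all $f\in\{x,u\}$, $\gamma\in\Gamma$, $i\in\{0,1\}$. The right column contains an equation for $\bar x,\bar u$, to hold for all $\eta\in K_V$; the equation in row (M$k$) is called (M$k'$).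
\[
\begin{array}{lll}
\text{(M1)}& f_{\mathsf d}=f^{(1)} & \bar f(\mathsf d\eta)=\bar f(\eta')\\[2pt]
\text{(M2)}& q_{\mathsf h}f_{\mathsf e_1}p_{\mathsf h}=f^{(1)} & \bar f(\mathsf e_1\mathsf h\eta)=\bar f(\eta')\\[2pt]
\text{(M3)}& q_{[\gamma]}f_{\mathsf e_1}p_{[\gamma]}=(\gamma^\circ)^{(1)}f_{\mathsf e_1}\gamma^{(1)} & \bar f(\mathsf e_1[\gamma]\eta)=\bar f(\mathsf e_1\gamma^{(1)}\eta)\\[2pt]
\text{(M4)}& q_{\mathsf h}u_{\mathsf e_2}p_{\mathsf h}=u^{(2)} & \bar u(\mathsf e_2\mathsf h\eta)=\bar u(\eta'')\\[2pt]
\text{(M5)}& q_{[\gamma]}u_{\mathsf e_2}p_{[\gamma]}=(\gamma^\circ)^{(2)}u_{\mathsf e_2}\gamma^{(2)} & \bar u(\mathsf e_2[\gamma]\eta)=\bar u(\mathsf e_2\gamma^{(2)}\eta)\\[2pt]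
\text{(M6)}& f_{\mathsf e_1}(p_iq_i)^{(1)}=(p_iq_i)^{(1)}f_{\mathsf e_1} & \text{none}\\[2pt]
\text{(M7)}& x^{(1)}p_i=p_ix^{(1)} & \text{none}\\[2pt]
\text{(M8)}& u_{\mathsf e_2}p_i^{(1)}=p_i^{(1)}u_{\mathsf e_2} & \bar u(\mathsf e_2p_i^{(1)}\eta)=\bar u(\mathsf e_2\eta)\\[2pt]
\text{(M9)}& u_{\mathsf e_2}x_{\mathsf e_1}^{(1)}=x_{\mathsf m}u_{\mathsf m} & \bar u(\mathsf e_2\eta)\,\bar x(\mathsf e_1\eta')=\bar x(\mathsf m\eta)\,\bar u(\mathsf m\eta)\\[2pt]
\text{(M10)}& u_{\mathsf l}x=1 & \bar u(\mathsf l\eta)\,\bar x(\eta)=1\\[2pt]
\text{(M11)}& ux_{\mathsf r}=1 & \bar u(\eta)\,\bar x(\mathsf r\eta)=1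
\end{array}
\]
Here $x_{\mathsf e_1}^{(1)}$ means $(x_{\mathsf e_1})^{(1)}$. This is a finite presentation. Put
\[
\alpha_j=x_{\mathsf b_j}u_{\mathsf b_j}\qquad(1\le j\le n).
\]

Relations (M9)--(M11) are the three families \eqref{eq:toy}, each reduced to one relation. Relations (M2), (M3) say that $f_{\mathsf e_1}$ executes the program on the stack at $o$, acting on the stacks in $\tau V$, and then applies $f$ to these stacks. Relations (M4), (M5) say the same for $u_{\mathsf e_2}$ and the stacks in $\tau^2V$. In (M9) the factor $u_{\mathsf e_2}$ takes its program from $o$ and ignores $o_1$, by (M8); the factor $x_{\mathsf e_1}^{(1)}$ takes its program from $o_1$ and ignores $o$, by (M7); both programs run on $\tau^2V$. Relation (M6) is the one commutation relation from which all others will follow. Relation (M1) expresses the shift $f^{(1)}$ by a visible index, so that programs over $\Gamma$ suffice although $\tau\notin\Gamma$.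

\begin{lemma}\label{lem:translate}
If $\bar x,\bar u\colon K_V\to B$ satisfy the equations in the right column, then \eqref{eq:action} and the action of $\mathbf C$ define a homomorphism $\Phi$ from $M_n$ to the monoid of partial maps of $K\times B$, with $\Phi(0)$ empty. For $\pi\in\mathbf P$ the map $\Phi(f^\pi)$ is everywhere defined and sends $(\kappa,z)$ to $(\kappa,\bar f((\pi\kappa)|_V)z)$.
\end{lemma}

\begin{proof}
Since $\pi$ is everywhere defined on $K$ and $\pi^\circ\pi=1$, the composite $\pi^\circ f\pi$ acts by $(\kappa,z)\mapsto(\pi\kappa,z)\mapsto(\pi\kappa,\bar f((\pi\kappa)|_V)z)\mapsto(\kappa,\bar f((\pi\kappa)|_V)z)$. Write $\eta=\kappa|_V$. Each side of (M1)--(M5) and (M9)--(M11) is a product of elements $f^\pi$, so it fixes $\kappa$ and multiplies $z$ by an element of $B$. The indices $\pi$ that occur are products of elements $p_\chi$, for which $(\pi\kappa)|_V$ is $\eta$ with the symbols prefixed; $\tau^{-1}$ and $\tau^{-2}$, which give $\eta'$ and $\eta''$; $p_{\mathsf e_k}\gamma^{(k)}$, which gives $\mathsf e_k\gamma^{(k)}\eta$; and $p_{\mathsf e_1}\tau^{-1}$ for $x_{\mathsf e_1}^{(1)}$,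 which gives $\mathsf e_1\eta'$. So these relations follow from the corresponding equations. The two sides of (M8) send $(\kappa,z)$ to $(p_i^{(1)}\kappa,\bar u(\mathsf e_2p_i^{(1)}\eta)z)$ and $(p_i^{(1)}\kappa,\bar u(\mathsf e_2\eta)z)$. Relation (M7) holds because $(p_i\eta)'=\eta'$. Relation (M6) holds because $f_{\mathsf e_1}$ is everywhere defined and fixes $\kappa$, while $(p_iq_i)^{(1)}$ is the identity map of a subset defined by a condition on $\kappa$. The relations (C0)--(C4) were checked in Section~\ref{sec:control}, and (C0) for $x,u$ holds as $0$ acts as the empty map.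
\end{proof}

\begin{example}\label{ex:ux}
The smallest instance of the binary operation is the product $ux$, where both programs are empty. Let $\sigma=p_{\mathsf m}\,p_{\mathsf h}\,p_{\mathsf h}^{(1)}\,\tau^2$, and let $\kappa\in K$, $\eta=\kappa|_V$. The factor $\tau^2$ moves the visible stacks to $\tau^2V$ and brings the stacks $\kappa(3,1)$ and $\kappa(3,0)$ to $o$ and $o_1$. Hence $(\sigma\kappa)|_V=\mathsf m\zeta$, where
\[
\zeta(o)=w_{\mathsf h}\,\kappa(3,1),\qquad \zeta(o_1)=w_{\mathsf h}\,\kappa(3,0),\qquad \zeta''=\eta .
\]
By (M9$'$), then (M4$'$) and (M2$'$),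
\[
\bar x(\mathsf m\zeta)\bar u(\mathsf m\zeta)=\bar u(\mathsf e_2\zeta)\bar x(\mathsf e_1\zeta')=\bar u(\zeta'')\bar x(\zeta'')=\bar u(\eta)\bar x(\eta).
\]
So $\Phi(x^\sigma u^\sigma)=\Phi(ux)$ in every action given by Lemma~\ref{lem:translate}; the proof of Lemma~\ref{lem:merge} shows that $x^\sigma u^\sigma=ux$ in $M_n$. The stacks borrowed from ray $3$ need not be empty, and the mark $\mathsf h$ hides whatever they contain.
\end{example}

\section{An action of $M_n$ with prescribed $\alpha_j$}\label{sec:model}

\begin{proposition}\label{prop:model}
Let $B$ be a bisimple monoid and $b_1,\dots,b_n\in B$. There is a homomorphism $\Phi$ from $M_n$ to the monoid of partial maps of $K\times B$ such that $\Phi(0)$ is empty and $\Phi(\alpha_j)$ is the everywhere defined map $(\kappa,z)\mapsto(\kappa,b_jz)$, for each $j$.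
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:translate} it suffices to find $\bar x,\bar u$ that satisfy the equations (M$k'$) and $\bar x(\mathsf b_j\eta)\bar u(\mathsf b_j\eta)=b_j$ for all $\eta$. We imitate the recursion of Section~\ref{sec:infinite}, with the choices \eqref{eq:choices}, and construct $\bar x\colon K_V\to L_1(B)$ and $\bar u\colon K_V\to R_1(B)$. The size of a term is replaced by the total length
\[
|\eta|=\sum_{v\in V}|\eta(v)|=|\eta(o)|+|\eta'| .
\]
An $\eta\in K_V$ has the form $\chi\zeta$ for at most one symbol $\chi$, determined by the first $\nu$ letters of $\eta(o)$, and then $\zeta$ is unique. A word over $\{0,1\}$ begins with $W_c$ for at most one $c$: cut it into blocks of length $\nu$ and read up to the first block that is not a code $w_{[\gamma]}$. So the following cases are well defined and exclude each other.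
\[
\begin{array}{l|l|l}
\eta & \bar x(\eta) & \bar u(\eta)\\ \hline
\mathsf d\zeta & \bar x(\zeta') & \bar u(\zeta')\\
\mathsf e_1\zeta,\ \ \zeta(o)\text{ begins with }W_c & \bar x(c\zeta') & \bar u(c\zeta')\\
\mathsf e_2\zeta,\ \ \zeta(o)\text{ begins with }W_c & 1 & \bar u(c\zeta'')\\
\mathsf l\zeta & 1 & \bar x(\zeta)^-\\
\mathsf r\zeta & \bar u(\zeta)^+ & 1\\
\mathsf b_j\zeta & \lambda(b_j) & \rho(b_j)\\
\mathsf m\zeta,\ \ b=\bar u(\mathsf e_2\zeta)\bar x(\mathsf e_1\zeta') & \lambda(b) & \rho(b)\\
\text{all other }\eta & 1 & 1
\end{array}
\]

\emph{The recursion is well founded.} Let $\eta=\chi\zeta$, so that $|\zeta|=|\eta|-\nu<|\eta|$. In the cases $\mathsf d,\mathsf l,\mathsf r$ the arguments $\zeta',\zeta$ have length at most $|\zeta|$. In the case $\mathsf e_1$, let $c$ have $k$ letters. Each instruction adds at most one letter to a configuration, while its code occupies $\nu\ge1$ letters of $\zeta(o)$; so $|c\zeta'|\le k+|\zeta'|\le|\zeta(o)|+|\zeta'|=|\zeta|$. In the case $\mathsf e_2$, likewise $|c\zeta''|\le k+|\zeta''|\le k+|\zeta'|\leq|\zeta|$. In the case $\mathsf m$ we have $|\mathsf e_2\zeta|=|\eta|$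 and $|\mathsf e_1\zeta'|\le|\eta|$, but these arguments do not begin with $\mathsf m$. So we recurse on $|\eta|$ and, for a fixed value of $|\eta|$, treat the case $\mathsf m$ last. By induction the values lie in $L_1(B)$ and $R_1(B)$, so that $\bar x(\zeta)^-$ and $\bar u(\zeta)^+$ are defined. Bisimplicity of $B$ is used in the rows $\mathsf b_j$ and $\mathsf m$.

\emph{The equations hold.} Equations (M1$'$), (M9$'$), (M10$'$), (M11$'$) and the condition on $b_j$ are rows of the table. For (M2$'$) and (M4$'$) take $\zeta=\mathsf h\eta$ and $c$ empty, and note that $\zeta'=\eta'$.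

For (M3$'$), suppose first that $\eta(o)$ begins with $W_c$. Then $w_{[\gamma]}\eta(o)$ begins with $W_{c\gamma}$, and $([\gamma]\eta)'=\eta'$, so the left side is $\bar f(c\gamma\eta')$. By \eqref{eq:shift1}, $(\gamma^{(1)}\eta)(o)=\eta(o)$ begins with $W_c$ and $(\gamma^{(1)}\eta)'=\gamma\eta'$, so the right side is also $\bar f(c\gamma\eta')$. If $\eta(o)$ begins with no program, then neither does $w_{[\gamma]}\eta(o)$, and both sides are $1$. For (M5$'$) the same two cases give, by \eqref{eq:shift2}, the value $\bar u(c\gamma\eta'')$ on both sides or $1$ on both sides. Finally, $\bar u(\mathsf e_2\zeta)$ depends only on $\zeta(o)$ and $\zeta''$, while $p_i^{(1)}$ changes only the stack at $o_1$; this gives (M8$'$).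
\end{proof}

\section{Factorization of the elements of $M_n$}\label{sec:factor}

We now compute in $M_n$ from the relations alone. Throughout, $f\in\{x,u\}$, and for a word $c$ over $\Gamma$ we write $c$ also for the element of $\mathbf P_V$ that it represents. The first lemma says that programs run correctly.

\begin{lemma}\label{lem:program}
For every word $c$ over $\Gamma$,
\[
N_c^\circ f_{\mathsf e_1}N_c=(f^c)^{(1)},\qquad N_c^\circ u_{\mathsf e_2}N_c=(u^c)^{(2)} .
\]
\end{lemma}

\begin{proof}
Induct on the length of $c$. For the empty word these are (M2) and (M4). For a word $c\gamma$ we have $N_{c\gamma}=p_{[\gamma]}N_c$, where $N_c$ is a product of letters $p_i$ and $N_c^\circ$ is a product of letters $q_i$. By (M3), Lemma~\ref{lem:C}(ii) and the induction hypothesis,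
\[
N_{c\gamma}^\circ f_{\mathsf e_1}N_{c\gamma}=N_c^\circ(\gamma^\circ)^{(1)}f_{\mathsf e_1}\gamma^{(1)}N_c=(\gamma^\circ)^{(1)}N_c^\circ f_{\mathsf e_1}N_c\,\gamma^{(1)}=(\gamma^\circ f^c\gamma)^{(1)}=(f^{c\gamma})^{(1)}.
\]
For the second formula use (M5) in place of (M3). Lemma~\ref{lem:C}(ii) applies to $\gamma^{(2)}$ and $(\gamma^\circ)^{(2)}$, because $\gamma^{(2)}=(\gamma^{(1)})^{(1)}$ with $\gamma^{(1)}\in\mathbf P_V$.
\end{proof}

Programs exist only for indices in $\mathbf P_V$. The next lemma reduces an arbitrary index to such an index, up to a shift.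

\begin{lemma}\label{lem:visible}
Let $\pi\in\mathbf P$. For every sufficiently large $l$ there is $c\in\mathbf P_V$ with $f^\pi=(f^c)^{(-l)}$.
\end{lemma}

\begin{proof}
For $c\in\mathbf P_V$, relation (M1) and \eqref{eq:conj} give
\[
(f^c)^{(1)}=(c^{(1)})^\circ f^{(1)}c^{(1)}=(c^{(1)})^\circ f_{\mathsf d}\,c^{(1)}=f^{p_{\mathsf d}c^{(1)}},
\]
and $p_{\mathsf d}c^{(1)}\in\mathbf P_V$. So the set $E=\{f^c:c\in\mathbf P_V\}$ is closed under $y\mapsto y^{(1)}$. It contains $f$ and is closed under $y\mapsto c^\circ yc$ for $c\in\mathbf P_V$. Write $\pi=\tau^{-j}c_0\tau^{l_0}$ as in Lemma~\ref{lem:C}(iii). Then $f^\pi=y^{(-l_0)}$ with $y=c_0^\circ f^{(j)}c_0\in E$, and for $l\ge l_0$ we have $f^\pi=(y^{(l-l_0)})^{(-l)}$ with $y^{(l-l_0)}\in E$.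
\end{proof}

Now the commutation problem of Section~\ref{sec:infinite} disappears. After a shift, $f^c$ is the fixed element $f_{\mathsf e_1}$ conjugated by pushes at $o$, whereas the idempotent has moved to $o_1$.

\begin{lemma}\label{lem:slide}
For all $\pi\in\mathbf P$ the element $f^\pi$ commutes with $p_0q_0$ and $p_1q_1$. For all $\pi_1,\pi_2\in\mathbf P$,
\begin{equation}\label{eq:slide}
f^{\pi_1}\pi_2=\pi_2f^{\pi_1\pi_2},\qquad \pi_2^\circ f^{\pi_1}=f^{\pi_1\pi_2}\pi_2^\circ .
\end{equation}
For all $f_1,f_2\in\{x,u\}$ and $\pi_1,\pi_2,\pi\in\mathbf P$,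
\begin{equation}\label{eq:mult}
\pi^\circ\bigl(f_1^{\pi_1}f_2^{\pi_2}\bigr)\pi=f_1^{\pi_1\pi}f_2^{\pi_2\pi}.
\end{equation}
\end{lemma}

\begin{proof}
Let $c\in\mathbf P_V$, represented by a word over $\Gamma$. The element $(p_iq_i)^{(1)}=p_i^{(1)}q_i^{(1)}$ commutes with $N_c$ and $N_c^\circ$ by Lemma~\ref{lem:C}(ii), and with $f_{\mathsf e_1}$ by (M6). By Lemma~\ref{lem:program} it commutes with $(f^c)^{(1)}$. Hence $p_iq_i$ commutes with $f^c$. For $\pi\in\mathbf P$ write $f^\pi=\tau^{-l}f^c\tau^l$ with $l\geq0$ by Lemma~\ref{lem:visible}, and put $h=a^{-l}\tau^l$, which lies in $H_o$ by Lemma~\ref{lem:H}(c). Then $f^\pi=h^{-1}f^{ca^l}h$ with $ca^l\in\mathbf P_V$, and all three factors commute with $p_iq_i$.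

Let $\gamma\in H\cup\{p_0,p_1\}$. Then $\gamma\gamma^\circ$ is $1$ or $p_iq_i$, so it commutes with $f^\pi$, and $\gamma^\circ\gamma=1$. Therefore
\[
f^\pi\gamma=f^\pi\gamma\gamma^\circ\gamma=\gamma\,\gamma^\circ f^\pi\gamma=\gamma f^{\pi\gamma},\qquad
\gamma^\circ f^\pi=\gamma^\circ\gamma\gamma^\circ f^\pi=\gamma^\circ f^\pi\gamma\,\gamma^\circ=f^{\pi\gamma}\gamma^\circ .
\]
Applying these formulas to the letters of a word for $\pi_2$, from left to right, gives \eqref{eq:slide}. Finally $\pi^\circ f_1^{\pi_1}f_2^{\pi_2}\pi=\pi^\circ f_1^{\pi_1}\pi\,f_2^{\pi_2\pi}$ by \eqref{eq:slide}, which is \eqref{eq:mult}.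
\end{proof}

With \eqref{eq:mult} we may conjugate (M9) factor by factor. We write the program for the index of $u$ on the stack at $o$ and the program for the index of $x$ on the stack at $o_1$.

\begin{lemma}\label{lem:merge}
For all $\pi,\pi'\in\mathbf P$ there is $\sigma\in\mathbf P$ with $u^\pi x^{\pi'}=x^\sigma u^\sigma$.
\end{lemma}

\begin{proof}
First let $\pi=c$ and $\pi'=c'$ be represented by words over $\Gamma$. Put $N=N_c$, $N'=N_{c'}^{(1)}$ and $Q=NN'\in\mathbf P$. Thus $N$ is a product of letters $p_i$, and $N'$ is a product of elements $p_i^{(1)}$. Both sides of (M9) are products of two conjugates, since $x_{\mathsf e_1}^{(1)}=x^{p_{\mathsf e_1}\tau^{-1}}$. By \eqref{eq:mult},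
\begin{equation}\label{eq:merge}
\bigl(Q^\circ u_{\mathsf e_2}Q\bigr)\bigl(Q^\circ x_{\mathsf e_1}^{(1)}Q\bigr)=x^{p_{\mathsf m}Q}u^{p_{\mathsf m}Q}.
\end{equation}
The element $N'$ commutes with $N$ and $N^\circ$ by Lemma~\ref{lem:C}(ii), and with $u_{\mathsf e_2}$ by (M8). With Lemma~\ref{lem:program},
\[
Q^\circ u_{\mathsf e_2}Q=(N')^\circ N^\circ u_{\mathsf e_2}NN'=(N')^\circ N'\,N^\circ u_{\mathsf e_2}N=(u^c)^{(2)} .
\]
The element $x_{\mathsf e_1}^{(1)}=q_{\mathsf e_1}^{(1)}x^{(1)}p_{\mathsf e_1}^{(1)}$ commutes with each $p_i$ by Lemma~\ref{lem:C}(ii) and (M7), hence with $N$. With Lemma~\ref{lem:program},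
\[
Q^\circ x_{\mathsf e_1}^{(1)}Q=(N')^\circ N^\circ N\,x_{\mathsf e_1}^{(1)}N'=\bigl(N_{c'}^\circ x_{\mathsf e_1}N_{c'}\bigr)^{(1)}=(x^{c'})^{(2)} .
\]
So the left side of \eqref{eq:merge} is $(u^cx^{c'})^{(2)}$, and \eqref{eq:conj} gives $u^cx^{c'}=x^\sigma u^\sigma$ with $\sigma=p_{\mathsf m}Q\tau^2$. For empty $c,c'$ this is the element $\sigma$ of Example~\ref{ex:ux}.

In general, Lemma~\ref{lem:visible} gives $u^\pi=(u^c)^{(-l)}$ and $x^{\pi'}=(x^{c'})^{(-l)}$ with $c,c'\in\mathbf P_V$ and a common $l\geq0$. If $u^cx^{c'}=x^{\sigma}u^{\sigma}$, then $u^\pi x^{\pi'}=x^{\sigma\tau^l}u^{\sigma\tau^l}$.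
\end{proof}

\begin{proposition}\label{prop:factor}
Every element of $M_n$ is $0$ or lies in $L_1(M_n)R_1(M_n)$. The same holds in every quotient of $M_n$.
\end{proposition}

\begin{proof}
Let $\pi\in\mathbf P$. From $\pi^\circ\pi=1$ we get $\pi\in L_1(M_n)$ and $\pi^\circ\in R_1(M_n)$. By \eqref{eq:mult}, (M10) and (M11),
\[
u^{p_{\mathsf l}\pi}x^\pi=\pi^\circ(u_{\mathsf l}x)\pi=1,\qquad u^\pi x^{p_{\mathsf r}\pi}=\pi^\circ(ux_{\mathsf r})\pi=1,
\]
so $x^\pi\in L_1(M_n)$ and $u^\pi\in R_1(M_n)$. Let $Z$ be the set of elements
\[
\pi\,x^{\pi_1}\cdots x^{\pi_k}\cdot u^{\sigma_1}\cdots u^{\sigma_l}\,\sigma^\circ\qquad(k,l\ge0;\ \pi,\pi_r,\sigma_r,\sigma\in\mathbf P).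
\]
Then $1\in Z\subseteq L_1(M_n)R_1(M_n)$. We show that $Z\cup\{0\}$ is closed under left multiplication by the generators, so that it is all of $M_n$.

For $0$ the product is $0$, and for elements of $H$ and $p_i$ the generator is absorbed in $\pi$. For $x$ we have $x\pi=\pi x^\pi$ by \eqref{eq:slide}. For $q_i$, Lemma~\ref{lem:C}(iv) gives $q_i\pi=0$ or $q_i\pi=\pi'(\pi'')^\circ$ with $\pi',\pi''\in\mathbf P$. In the second case \eqref{eq:slide} moves $(\pi'')^\circ$ to the right through all factors $x^{\pi_r}$ and $u^{\sigma_r}$, multiplying their indices by $\pi''$ on the right, and at the end $(\pi'')^\circ\sigma^\circ=(\sigma\pi'')^\circ$. For $u$ we have $u\pi=\pi u^\pi$ by \eqref{eq:slide}, and $k$ applications of Lemma~\ref{lem:merge} move this factor past $x^{\pi_1},\dots,x^{\pi_k}$, with changed indices.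

A surjective homomorphism maps $0$ to a zero and preserves one-sided invertibility, which gives the statement about quotients.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proposition}\label{prop:MS}
Let $S$ be the semigroup with generators $b_1,\dots,b_n$ and an arbitrary set of defining relations $w=w'$, and let $M_S$ be $M_n$ with the relations $w(\alpha)=w'(\alpha)$ added. Then $M_S$ is $0$-bisimple, and $b_j\mapsto\alpha_j$ defines an embedding $S\to M_S$. If $S$ is a monoid given by a monoid presentation, the same holds, and the embedding preserves the identity.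
\end{proposition}

\begin{proof}
The map $b_j\mapsto\alpha_j$ extends to a homomorphism $S\to M_S$, of monoids in the second case, because the defining relations of $S$ have been added. Being finitely generated, $S$ is countable. By Lemma~\ref{lem:ambient} we may assume that $S\le B$ for a bisimple monoid $B$, with $1_S=1_B$ in the monoid case. Let $\Phi$ be as in Proposition~\ref{prop:model}. For every word $w$ the map $\Phi(w(\alpha))$ is $(\kappa,z)\mapsto(\kappa,w(b)z)$, where $w(b)$ is the value of $w$ in $S$; for the empty word, which occurs only in the monoid case, this uses $1_S=1_B$. So $\Phi$ respects the added relations and factors through $M_S$. If $w(\alpha)=w'(\alpha)$ in $M_S$ for any two words $w,w'$, evaluation at $(\kappa,1)$ gives $w(b)=w'(b)$. Hence $S\to M_S$ is injective. Since $K\times B\neq\varnothing$, we have $\Phi(0)\ne\Phi(1)$, so $0\ne1$ in $M_S$, and Proposition~\ref{prop:factor} shows that $M_S$ is $0$-bisimple.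
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $S$ have a finite presentation with $n$ generators; we may take $n\ge1$. Then $M_S$ is finitely presented, and this is the only use of the finiteness of the set of relations. By Propositions~\ref{prop:MS} and~\ref{prop:zero}, $S\to M_S\to(M_S)^\ast$ is an embedding in a finitely presented bisimple monoid, and it preserves the identity in the monoid case.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:uniform}]
Proposition~\ref{prop:MS} with no relations shows that $M_n$ is $0$-bisimple and that the $\alpha_j$ freely generate a free submonoid $F$. Put $\mathbf B_n=M_n^\ast$. By Proposition~\ref{prop:zero} it is finitely presented and bisimple, and it contains $F$. Let $S$ be a semigroup or monoid presented by $n$ generators and relations $w=w'$. Adding the relations $w(\alpha)=w'(\alpha)$ to the presentation of $M_n^\ast$ yields the presentation of $(M_S)^\ast$. This monoid is bisimple, and $b_j\mapsto\alpha_j$ embeds $S$ in it, by Propositions~\ref{prop:MS} and~\ref{prop:zero}. Now let $\theta$ be a congruence on $F$ or on $F\setminus\{1\}$,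 and take all pairs in $\theta$ as the relations of $S$. Then $(M_S)^\ast$ is the quotient of $\mathbf B_n$ by the congruence generated by $\theta$, and the injectivity of $S\to(M_S)^\ast$ says that this congruence restricts to $\theta$.
\end{proof}

For the last theorem recall that two words are equal in the semigroup or monoid defined by a presentation if and only if they are joined by a finite chain of \emph{elementary transitions}, each of which replaces an occurrence of one side of a defining relation by the other side. Murski\u{\i}'s theorem \cite{Murskii} states that every finitely generated recursively presented semigroup embeds in a finitely presented semigroup.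

\begin{proof}[Proof of Theorem~\ref{thm:rec}]
Let $S$ be a subsemigroup of a finitely presented monoid $M$, generated by elements that are represented by words $v_1,\dots,v_k$. Enumerating chains of elementary transitions enumerates the pairs of words that are equal in $M$. So the set of pairs $(w,w')$ of nonempty words in $k$ letters with $w(v)=w'(v)$ in $M$ is recursively enumerable, and it defines $S$. Conversely, a finitely generated recursively presented semigroup embeds in a finitely presented semigroup by Murski\u{\i}'s theorem, and Theorem~\ref{thm:main} applies.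

For the second statement, enumerate effectively all finite semigroup presentations, on pairwise disjoint sets of generators, and let $P=\langle c_1,c_2,\dots\mid\mathcal W\rangle$ be their union; the set $\mathcal W$ is recursively enumerable. Both sides of a relation in $\mathcal W$ are nonempty words over the generators of one presentation. So a chain of elementary transitions that starts from a word over the generators of one presentation uses only the relations of that presentation, and $P$ contains every finitely presented semigroup. To reduce the number of generators, put $\phi(c_k)=XY^kZ$ for $k\ge1$, extend $\phi$ to words multiplicatively, and let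
\[
T=\langle X,Y,Z\mid \phi(w)=\phi(w')\ \text{ for }(w=w')\in\mathcal W\rangle .
\]
Each factor $XY^kZ$ has its only $X$ at the beginning and its only $Z$ at the end. Hence $\phi$ is injective on words. Moreover, for nonempty $w$, an occurrence of $\phi(w)$ in a word $\phi(v)$ begins with $X$ and ends with $Z$, so it is a product of consecutive factors and comes from an occurrence of $w$ in $v$. Therefore the elementary transitions from $\phi(v)$ correspond exactly to the elementary transitions from $v$, and $\phi$ embeds $P$ in $T$. The semigroup $T$ has three generators and is recursively presented, so by the first statement it embeds in a finitely presented bisimple monoid.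
\end{proof}

\begin{thebibliography}{9}

\bibitem{Brown}
K.~S. Brown, \emph{Finiteness properties of groups}, J. Pure Appl. Algebra \textbf{44} (1987).

\bibitem{Maltcev}
Victor Maltcev, \emph{Finite semigroups embed in finitely presented congruence-free monoids}, arXiv:1301.5336 (2013).

\bibitem{Murskii}
Murski\u{\i}, Mat. Zametki \textbf{1} (1967), 217--224.

\end{thebibliography}
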